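\title{Proximity of matroid bases that avoid several group labels}

\begin{abstract}
Let the elements of a matroid be labeled in $k$ abelian groups, with one forbidden value in each group, and call a basis avoiding if none of its $k$ label sums is forbidden. We prove that if an avoiding basis exists, then every basis is within $d(k)$ exchanges of one, where $d$ is an explicit computable function that depends neither on the matroid nor on the groups. This proves the Multi-Labeled Proximity Conjecture. The proof combines a character identity on cubes of bases, a dichotomy for exchange graphs and Ramsey's theorem. We also show that $d(k)\ge 2^k-1$ is necessary, and that $2^k-1$ suffices for $k=1$, for strongly base orderable matroids, and for matroids representable in characteristic $p\ge 0$, provided that, for $p>0$, the groups have no element of order $p$.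
\end{abstract}

\section{Introduction}\label{sec:intro}

All matroids are finite, and $[n]=\{1,\dots,n\}$. A \emph{group labeling} of a matroid $M$ with ground set $E$ is a map $\psi\colon E\to\Gamma$ to an abelian group, and $\psi(X)=\sum_{e\in X}\psi(e)$ for $X\subseteq E$. Fix labelings $\psi_\ell\colon E\to\Gamma_\ell$ and elements $f_\ell\in\Gamma_\ell$ for $\ell\in[k]$, where the groups are arbitrary and may differ from one another. A basis $B$ is \emph{avoiding} if $\psi_\ell(B)\ne f_\ell$ for all $\ell\in[k]$. For two bases $A$ and $B$, the number $|A\setminus B|=|B\setminus A|$ counts the single-element exchanges needed to pass from one to the other. The Multi-Labeled Proximity Conjecture, posed in \cite{GMOSY}, states that avoiding bases, if there are any, are never far away: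

\begin{quote}
\emph{There is a computable function $d\colon\mathbb N\to\mathbb N$ such that, for every $k$, every matroid $M$ with labelings $\psi_1,\dots,\psi_k$ and elements $f_1,\dots,f_k$, and every basis $A$, the following holds: if $M$ has an avoiding basis, then it has an avoiding basis $B$ with $|A\setminus B|\le d(k)$.}
\end{quote}

One family of matroids shows what can be expected. Let $Q_r$ be the direct sum of $r$ copies of $U_{1,2}$: the ground set is $\{a_1,b_1,\dots,a_r,b_r\}$, and the bases are the sets with exactly one element from each pair $\{a_j,b_j\}$, so that they correspond to the vertices of an $r$-dimensional cube. Let $A=\{a_1,\dots,a_r\}$ and $B=\{b_1,\dots,b_r\}$, and let $\psi\colon E\to\mathbb Z$ be $1$ on $A$ and $0$ on $B$, so that $\psi(D)=|D\cap A|$. If we \emph{prescribe} the value $\psi(D)=0$, the only solution is $B$, at distance $r$ from $A$; for prescribed values no bound independent of $M$ exists. If we \emph{forbid} the values $1,\dots,k$ in $Q_k$, the only avoiding basis is again $B$, now at distance $k$ from $A$. Each constraint removes one layer of the cube, and one might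 guess $d(k)=k$. With torsion a single constraint removes many layers.

\begin{example}\label{ex:lower}
Let $k\ge1$ and $M=Q_r$ with $r=2^k-1$. For $\ell\in[k]$ let $\Gamma_\ell=\mathbb Z/2^\ell\mathbb Z$, let $\psi_\ell$ be $1$ on $A$ and $0$ on $B$, and let $f_\ell=2^{\ell-1}$. A basis $D$ with $t=|D\cap A|$ has $\psi_\ell(D)=f_\ell$ if and only if $t\equiv2^{\ell-1}\pmod{2^\ell}$, that is, $2^{\ell-1}\mid t$ and $2^\ell\nmid t$. So $D$ is avoiding if and only if $2^k\mid t$. Since $0\le t\le 2^k-1$, the only avoiding basis is $B$, and $|A\setminus B|=2^k-1$. For $k=2$, the first labeling excludes $t=1,3$ and the second excludes $t=2$.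
\end{example}

To state the upper bound, recall Ramsey's theorem for hypergraphs: for all $m,N,\kappa\ge1$ there is an $n$ such that every coloring of the $m$-subsets of $[n]$ with $\kappa$ colors admits an $N$-subset $H$ all of whose $m$-subsets have the same color. The least such $n$ is denoted $R_m(N;\kappa)$; it can be computed by testing all colorings for $n=1,2,\dots$ in turn. Put $d(0)=0$, and for $k\ge1$ put
\begin{equation}\label{eq:d}
\begin{gathered}
T=2^k,\qquad m=2T-1,\qquad \kappa=(k+1)^{4^m},\qquad n=R_m(3m;\kappa),\\
d(k)=2T+T\cdot2^{\,T(1+2^Tn)}.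
\end{gathered}
\end{equation}
This function $d$ is computable.

\begin{theorem}\label{thm:main}
Let $M$ be a matroid with group labelings $\psi_\ell\colon E\to\Gamma_\ell$ and elements $f_\ell\in\Gamma_\ell$ $(\ell\in[k])$, and let $A$ be a basis. If $M$ has an avoiding basis, then it has an avoiding basis $B$ with $|A\setminus B|\le d(k)$. Thus the Multi-Labeled Proximity Conjecture is true.
\end{theorem}

For $k=0$ take $B=A$; from now on $k\ge1$. In several classes Example~\ref{ex:lower} is extremal. A matroid is \emph{strongly base orderable} if any two bases $A,B$ admit a bijection $\sigma\colon A\to B$ such that $(A\setminus X)\cup\sigma(X)$ is a basis for every $X\subseteq A$.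

\begin{theorem}\label{thm:sharp}
Let $k\ge1$. Every function $d$ as in the conjecture satisfies $d(k)\ge2^k-1$. Theorem~\ref{thm:main} holds with $2^k-1$ in place of $d(k)$ in each of the following cases:
\begin{enumerate}
\item[(a)] $k=1$;
\item[(b)] $M$ is strongly base orderable;
\item[(c)] $M$ is representable over a field $K$ of characteristic $p\ge0$, and, if $p>0$, no $\Gamma_\ell$ has an element of order $p$.
\end{enumerate}
The bound $2^k-1$ is best possible in cases {\rm(a)} and {\rm(b)}, and in case {\rm(c)} if $p\ne2$.
\end{theorem}

The lower bound and the sharpness statements all come from Example~\ref{ex:lower}. The matroid $Q_r$ is strongly base orderable, because we may let $\sigma$ match the elements of two bases that lie in the same pair. It is represented over every field by the matrix $[\,I\mid I\,]$, and the groups $\mathbb Z/2^\ell\mathbb Z$ have no element of odd prime order. In particular, $2^k-1$ is the exact optimum, over all abelian groups, for matroids representable in characteristic $0$. For $p=2$ the hypothesis of (c) excludes the groups of the example, and we prove only the upper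 bound. For arbitrary matroids the two theorems place the optimal bound between $2^k-1$ and the function \eqref{eq:d}; we do not claim that $2^k-1$ is the optimum in general.

\begin{corollary}\label{cor:alg}
For each fixed $k$, an avoiding basis can be found, or its nonexistence certified, with $|E|^{O_k(1)}$ independence-oracle calls, group operations and equality tests. Moreover, if $\psi\colon E\to\Gamma$ is a single labeling, $F\subseteq\Gamma$ has $k$ elements and some basis has $\psi(B)\notin F$, then every basis is within distance $d(k)$ of such a basis.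
\end{corollary}

\begin{proof}
Find a basis $A$ greedily and test the sets $(A\setminus X)\cup Y$ with $X\subseteq A$, $Y\subseteq E\setminus A$ and $|X|=|Y|\le d(k)$. There are at most $(d(k)+1)|E|^{2d(k)}$ of them, and each test takes one oracle call, at most $k|E|$ additions and $k$ equality tests. By Theorem~\ref{thm:main} an avoiding basis exists if and only if one is found. For the second statement take $\psi_1=\dots=\psi_k=\psi$ and let $f_1,\dots,f_k$ be the elements of $F$.
\end{proof}

The proof of Theorem~\ref{thm:main} runs as follows. After a reduction, the ground set is the disjoint union of two bases $A$ and $B$, and $B$ is the only avoiding basis (Section~\ref{sec:critical}). An identity for characters shows that $k$ constraints cannot exclude all vertices but one of a cube of dimension $2^k$, so $B$ is not a vertex of such a cube of bases (Section~\ref{sec:cubes}). A matroid of large rank without such a cube contains a long sequence of pairs $(u_i,v_i)\in A\times B$ that is rich in exchanges at $B$ (Sections~\ref{sec:rank} and~\ref{sec:dichotomy}). Ramsey's theorem makes these exchanges so uniform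 that their labels obey the relations of a cube, and the identity applies again (Section~\ref{sec:ramsey}). The upper bounds of Theorem~\ref{thm:sharp} are proved in Sections~\ref{sec:critical}, \ref{sec:cubes} and~\ref{sec:rep}.

\section{Critical instances and the case of one labeling}\label{sec:critical}

We use the following standard facts about a matroid $M$ with rank function $\operatorname{rk}$. The rank function is monotone, grows by at most $1$ when an element is added, and is submodular: $\operatorname{rk}(U\cup V)+\operatorname{rk}(U\cap V)\le\operatorname{rk}(U)+\operatorname{rk}(V)$. An independent subset of $U$ extends to an independent subset of $U$ of size $\operatorname{rk}(U)$. If $C$ is a basis and $x\notin C$, then $C+x$ contains a unique circuit, the \emph{fundamental circuit} of $x$ with respect to $C$, and for $y\in C$ the set $C-y+x$ is a basis if and only if $y$ lies on it. (We write $C+x$ and $C-y$ for $C\cup\{x\}$ and $C\setminus\{y\}$.) If $Z$ is independent, the bases of the contraction $M/Z$ are the sets $D\subseteq E\setminus Z$ for which $D\cup Z$ is a basis of $M$; if $E'$ contains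 a basis, the bases of the restriction to $E'$ are the bases contained in $E'$. A minor is obtained by contractions and restrictions, and minors of $K$-representable matroids are $K$-representable.

A \emph{critical instance} consists of a matroid $M$ whose ground set is the disjoint union $A\sqcup B$ of two bases, with labelings $\psi_\ell$ and elements $f_\ell$ $(\ell\in[k])$, such that $B$ is the only avoiding basis. In Example~\ref{ex:lower} we have a critical instance of rank $2^k-1$.

\begin{lemma}\label{lem:reduction}
Let $M,\psi_\ell,f_\ell,A$ be as in Theorem~\ref{thm:main}, let $B$ be an avoiding basis with $r=|A\setminus B|$ minimal, and let $Z=A\cap B$. Let $N$ be the restriction of $M/Z$ to $(A\setminus Z)\cup(B\setminus Z)$. Then $N$, with the bases $A\setminus Z$ and $B\setminus Z$, the restricted labelings and the elements $f_\ell-\psi_\ell(Z)$, is a critical instance of rank $r$.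
\end{lemma}

\begin{proof}
The bases of $N$ are the sets $D\subseteq(A\setminus Z)\cup(B\setminus Z)$ for which $D\cup Z$ is a basis of $M$, and $D$ is avoiding in $N$ if and only if $D\cup Z$ is avoiding in $M$. So $B\setminus Z$ is avoiding. A basis $D\ne B\setminus Z$ of $N$ has $r=|B\setminus Z|$ elements and hence meets $A\setminus Z$. Then $|A\setminus(D\cup Z)|<r$, and $D$ is not avoiding by the minimality of $r$.
\end{proof}

Thus Theorem~\ref{thm:main} follows once we show that \emph{every critical instance has rank at most $d(k)$}. In a critical instance put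
\[
g_\ell=f_\ell-\psi_\ell(B).
\]
Since $B$ is avoiding, $g_\ell\ne0$ for every $\ell$; this is the only place where the existence of an avoiding basis enters. Every other basis has the form $(B\setminus Y)\cup X$ with $X\subseteq A$, $Y\subseteq B$, $|X|=|Y|\ge1$, and is not avoiding, which means:
\begin{equation}\label{eq:critical}
\begin{gathered}
\text{if $(B\setminus Y)\cup X$ is a basis other than $B$,}\\
\text{then $\psi_\ell(X)-\psi_\ell(Y)=g_\ell$ for some $\ell\in[k]$.}
\end{gathered}
\end{equation}

For one labeling, all bases other than $B$ have the same label, and single exchanges at $A$ already give the optimal bound.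

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}(a)]
Suppose that a critical instance with $k=1$ has rank $r\ge2$. Join $a\in A$ to $b\in B$ if $A-a+b$ is a basis. Neither $A$ nor such a basis equals $B$, because both still meet $A$. Hence $\psi_1(A-a+b)=f_1=\psi_1(A)$, and $\psi_1(a)=\psi_1(b)$ along every edge. Let $B'\subseteq B$ have neighborhood $N\subseteq A$. The fundamental circuit of each $b\in B'$ with respect to $A$ lies in $N+b$, so each $b\in B'$ lies in the closure of $N$, and $|B'|\le\operatorname{rk}(N\cup B')=\operatorname{rk}(N)=|N|$. By Hall's theorem, a bipartite graph in which every subset $B'$ of one side $B$ has at least $|B'|$ neighbors contains a matching that covers $B$; here $|A|=|B|$, so the matching is perfect. Summing over it gives $\psi_1(B)=\psi_1(A)=f_1$, a contradiction.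
\end{proof}

For $k\ge2$ this argument fails at its first step: $A$ and $A-a+b$ may be excluded by different labelings, and then nothing relates the labels of $a$ and $b$.

\section{Characters and cubes of bases}\label{sec:cubes}

Condition \eqref{eq:critical} is a disjunction over $\ell$. A disjunction of equations is the vanishing of a product, but the groups $\Gamma_\ell$ carry no multiplication and differ from one another. Characters move all of them into one field.

\begin{lemma}\label{lem:char}
Let $K$ be an algebraically closed field of characteristic $p\ge0$, let $\Gamma$ be an abelian group that has no element of order $p$ if $p>0$, and let $0\ne g\in\Gamma$. Then there is a homomorphism $\chi\colon\Gamma\to K^*$ with $\chi(g)\ne1$.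
\end{lemma}

\begin{proof}
If the order of $g$ is finite, it exceeds $1$ and is not divisible by $p$ when $p>0$, since otherwise a multiple of $g$ would have order $p$. So there is a prime $q\ne p$ such that the order of $g$ is infinite or divisible by $q$. The polynomial $x^q-1$ has no root in common with its derivative $qx^{q-1}$, so it has $q$ distinct roots in $K$, among them some $\zeta\ne1$. The rule $g\mapsto\zeta$ defines a homomorphism $\langle g\rangle\to K^*$. The group $K^*$ is divisible, because $x^j=a$ is solvable in $K^*$ for all $j\ge1$ and $a\in K^*$, and a homomorphism from a subgroup of an abelian group to a divisible abelian group extends to the whole group.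
\end{proof}

The next lemma is the conjecture for $Q_T$, written in terms of the differences $c_j^\ell=\psi_\ell(a_j)-\psi_\ell(b_j)$.

\begin{lemma}\label{lem:subset}
Let $T=2^k$, and let $g_\ell\in\Gamma_\ell$ and $c^\ell_j\in\Gamma_\ell$ for $\ell\in[k]$, $j\in[T]$. Suppose that for every nonempty $J\subseteq[T]$ there is $\ell\in[k]$ with $\sum_{j\in J}c^\ell_j=g_\ell$. Then $g_\ell=0$ for some $\ell$.
\end{lemma}

Example~\ref{ex:lower} shows that the lemma fails with $2^k-1$ in place of $T$. For $k=1$ the hypothesis reads $c_1=c_2=c_1+c_2=g$, and $g=0$ is immediate. It is instructive to derive this in a way that generalizes. Suppose $g\ne0$, take $\chi\colon\Gamma\to\mathbb C^*$ with $\chi(g)\ne1$, and let $F(J)=1-\chi(-g)\prod_{j\in J}\chi(c_j)$. For all $\mu_1,\mu_2\in\mathbb C$,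
\begin{multline*}
F(\emptyset)\mu_1\mu_2-F(\{1\})\mu_2-F(\{2\})\mu_1+F(\{1,2\})\\
=(\mu_1-1)(\mu_2-1)-\chi(-g)\bigl(\mu_1-\chi(c_1)\bigr)\bigl(\mu_2-\chi(c_2)\bigr).
\end{multline*}
The choice $\mu_1=1$ kills the first term on the right and $\mu_2=\chi(c_2)$ kills the second. On the left the hypothesis leaves only $F(\emptyset)\mu_1\mu_2\ne0$. In general $F$ has $2^k$ terms, and each of the $2^k$ coordinates is used to kill one of them.

\begin{proof}[Proof of Lemma~\ref{lem:subset}]
Suppose that all $g_\ell\ne0$. By Lemma~\ref{lem:char} with $K=\mathbb C$ there are homomorphisms $\chi_\ell\colon\Gamma_\ell\to\mathbb C^*$ with $\chi_\ell(g_\ell)\ne1$. For $J\subseteq[T]$ let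
\[
F(J)=\prod_{\ell=1}^k\Bigl(1-\chi_\ell\Bigl(\sum_{j\in J}c^\ell_j-g_\ell\Bigr)\Bigr).
\]
By hypothesis $F(J)=0$ for $J\ne\emptyset$, while $F(\emptyset)=\prod_\ell\bigl(1-\chi_\ell(g_\ell)^{-1}\bigr)\ne0$. Expanding the product over $\ell$ gives
\[
F(J)=\sum_{L\subseteq[k]}\alpha_L\prod_{j\in J}\lambda_{L,j},\qquad \alpha_L=\prod_{\ell\in L}\bigl(-\chi_\ell(-g_\ell)\bigr),\qquad\lambda_{L,j}=\prod_{\ell\in L}\chi_\ell(c^\ell_j)\ne0 .
\]
For $\mu_1,\dots,\mu_T\in\mathbb C$ we have $\prod_{j}(\mu_j-\lambda_{L,j})=\sum_{J}(-1)^{|J|}\prod_{j\in J}\lambda_{L,j}\prod_{j\notin J}\mu_j$, and therefore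
\[
\sum_{J\subseteq[T]}(-1)^{|J|}F(J)\prod_{j\notin J}\mu_j=\sum_{L\subseteq[k]}\alpha_L\prod_{j=1}^T(\mu_j-\lambda_{L,j}).
\]
Choose a bijection $j\mapsto L_j$ from $[T]$ to the subsets of $[k]$ and set $\mu_j=\lambda_{L_j,j}$. The term of $L=L_j$ on the right has the factor $\mu_j-\lambda_{L_j,j}=0$, so the right side vanishes. The left side equals $F(\emptyset)\prod_j\mu_j\ne0$, a contradiction.
\end{proof}

Let $M$ have ground set $A\sqcup B$ with $A,B$ bases. For a sequence $x_1,x_2,\dots$ and an index set $J$ we write $x_J=\{x_j:j\in J\}$. A \emph{$c$-cube at $B$} consists of distinct $x_1,\dots,x_c\in A$ and distinct $y_1,\dots,y_c\in B$ such that $B_J=(B\setminus y_J)\cup x_J$ is a basis for every $J\subseteq[c]$.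

\begin{corollary}\label{cor:nocube}
A critical instance has no $2^k$-cube at $B$.
\end{corollary}

\begin{proof}
Given such a cube, put $c^\ell_j=\psi_\ell(x_j)-\psi_\ell(y_j)$. By \eqref{eq:critical} applied to the bases $B_J$, $J\ne\emptyset$, the hypothesis of Lemma~\ref{lem:subset} holds, although all $g_\ell\ne0$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}(b)]
Let $A,B,Z,N,r$ be as in Lemma~\ref{lem:reduction}, and let $\sigma\colon A\to B$ be the bijection given by strong base orderability of $M$. It fixes $Z$ pointwise: if $z\in Z$ and $z=\sigma(a)$ with $a\ne z$, then $X=\{a\}$ gives the set $(A-a)\cup\{z\}=A-a$, which is not a basis. Suppose $r\ge T=2^k$. Take distinct $x_1,\dots,x_T\in A\setminus Z$ and put $y_j=\sigma(x_j)\in B\setminus Z$. For $J\subseteq[T]$, the choice $X=A\setminus x_J$ shows that $(B\setminus y_J)\cup x_J$ is a basis of $M$, and it contains $Z$. Removing $Z$ gives a $T$-cube at $B\setminus Z$ in $N$, contrary to Corollary~\ref{cor:nocube}.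
\end{proof}

In general two disjoint bases need not span a cube of full dimension.

\begin{example}\label{ex:K4}
Take the spanning trees $A=\{12,23,34\}$ and $B=\{13,14,24\}$ of the complete graph on $\{1,2,3,4\}$. In a $3$-cube at $B$, each pair $(x,y)=(x_j,y_j)$ has both $B-y+x$ and $A-x+y$ spanning trees. For $x=12$ the first condition gives $y\in\{14,24\}$ and the second gives $y\in\{13,14\}$; for $x=34$ they give $y\in\{13,14\}$ and $y\in\{14,24\}$. Both edges need the partner $14$, so there is no $3$-cube.
\end{example}

\section{Exchange rank and triangular sequences}\label{sec:rank}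

In this section and the next, labels play no role: $M$ is a matroid of rank $r$ whose ground set is the disjoint union of two bases $A$ and $B$. To build a cube we must find exchanges that are valid at several bases at once. Whether a single exchange is valid can change completely from a basis to a neighboring one, so we need a quantity that is stable under small changes of the basis and that is large because $r$ is large.

Let $C$ be a basis. For $X\subseteq A\setminus C$ and $Y\subseteq B\cap C$ define the \emph{exchange rank}
\[
\rho_C(X,Y)=\operatorname{rk}\bigl(X\cup(C\setminus Y)\bigr)-r+|Y|.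
\]
Since $\operatorname{rk}(C\setminus Y)=r-|Y|$, this is the rank that $X$ adds to $C\setminus Y$; so $\rho_C(X,Y)\ge0$, with equality if $X$ or $Y$ is empty. The \emph{exchange graph} $G_C$ is the bipartite graph with sides $A\setminus C$ and $B\cap C$ in which $xy$ is an edge if $C-y+x$ is a basis. Equivalently, $\rho_C(\{x\},\{y\})=1$, or $y$ lies on the fundamental circuit of $x$ with respect to $C$.

The representable case is the guide. If $M$ is represented by a matrix $W$ with rows indexed by $C$ and with the identity matrix in the columns of $C$, then $\rho_C(X,Y)$ is the rank of the submatrix with rows $Y$ and columns $X$, and $G_C$ records its nonzero entries. Passing from $C$ to $C-y_1+x_1$ replaces the entry $W_{yx}$ by $W_{yx}-W_{yx_1}W_{y_1x}/W_{y_1x_1}$. This may create or destroy any number of nonzero entries, but it is a perturbation of rank at most one. The following properties of matrix rank hold in every matroid.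

\begin{lemma}\label{lem:rho}
Let $C$ be a basis, $X,X'\subseteq A\setminus C$ and $Y,Y'\subseteq B\cap C$.
\begin{enumerate}
\item[(a)] $\rho_C$ is nondecreasing in each argument, and $\rho_C(X,Y)\le1$ if $|X|=1$ or $|Y|=1$.
\item[(b)] $\rho_C(X\cup X',Y)\le\rho_C(X,Y)+\rho_C(X',Y)$ and $\rho_C(X,Y\cup Y')\le\rho_C(X,Y)+\rho_C(X,Y')$.
\item[(c)] If $G_C$ has no edge between $X$ and $Y$, then $\rho_C(X,Y)=0$.
\item[(d)] $|\rho_C(X,Y)-\rho_B(X,Y)|\le|C\setminus B|$.
\item[(e)] If $|A\setminus X_0|\le c$ and $|B\setminus Y_0|\le c$ for $X_0\subseteq A$, $Y_0\subseteq B$, then $\rho_B(X_0,Y_0)\ge r-2c$.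
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Enlarging $X$ does not lower the rank. Adding an element to $Y$ lowers $\operatorname{rk}(X\cup(C\setminus Y))$ by at most $1$ and raises $|Y|$ by $1$. One element $x$ adds at most $1$ to the rank of $C\setminus Y$, and $\rho_C(X,\{y\})\le r-r+1$.

(b) Let $Z=C\setminus Y$. The intersection of $X\cup Z$ and $X'\cup Z$ contains $Z$, so submodularity and monotonicity give
\[
\operatorname{rk}(X\cup X'\cup Z)+\operatorname{rk}(Z)\le\operatorname{rk}(X\cup Z)+\operatorname{rk}(X'\cup Z).
\]
Subtracting $2\operatorname{rk}(Z)=2(r-|Y|)$ gives the first inequality. For the second, by (a) we may replace $Y'$ by $Y'\setminus Y$ and assume $Y\cap Y'=\emptyset$. Let $Z'=C\setminus Y'$. The union of $X\cup Z$ and $X\cup Z'$ contains $C$ and has rank $r$, and their intersection is $X\cup(C\setminus(Y\cup Y'))$. Hence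
\[
r+\operatorname{rk}\bigl(X\cup(C\setminus(Y\cup Y'))\bigr)\le\operatorname{rk}(X\cup Z)+\operatorname{rk}(X\cup Z'),
\]
and we add $|Y|+|Y'|-2r$ to both sides.

(c) By (b), $\rho_C(X,Y)\le\sum_{x\in X,\,y\in Y}\rho_C(\{x\},\{y\})=0$.

(d) Let $U=X\cup((B\cap C)\setminus Y)$. Then $X\cup(C\setminus Y)=U\cup(C\setminus B)$ and $X\cup(B\setminus Y)=U\cup(B\setminus C)$. As $|C\setminus B|=|B\setminus C|$, both ranks lie between $\operatorname{rk}(U)$ and $\operatorname{rk}(U)+|C\setminus B|$.

(e) We have $\rho_B(A,B)=\operatorname{rk}(A)-r+r=r$. By (b) and (a), deleting one element from either argument lowers $\rho_B$ by at most $1$.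
\end{proof}

Two edges $x_1y_1,x_2y_2$ of $G_C$ need not give a basis $C-y_1-y_2+x_1+x_2$; the $2\times2$ submatrix may have all entries equal to $1$. They do if the submatrix is triangular. A \emph{$C$-triangular sequence} of length $n$ consists of distinct $u_1,\dots,u_n\in A\setminus C$ and distinct $v_1,\dots,v_n\in B\cap C$ such that $u_iv_i$ is an edge of $G_C$ for all $i$, and $u_iv_j$ is not an edge of $G_C$ whenever $i>j$. Deleting pairs $(u_i,v_i)$ from such a sequence leaves a $C$-triangular sequence.

\begin{lemma}\label{lem:tri}
If $(u_i,v_i)_{i\in[n]}$ is $C$-triangular, then $(C\setminus v_P)\cup u_P$ is a basis for every $P\subseteq[n]$.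
\end{lemma}

\begin{proof}
We use induction on $|P|$, for all bases $C$ at once; for $P=\emptyset$ the set is $C$. Let $p=\min P$ and $C'=C-v_p+u_p$, which is a basis. For $i\in P$ with $i>p$, the fundamental circuit of $u_i$ with respect to $C$ avoids $v_p$. So it lies in $C'+u_i$ and is the fundamental circuit of $u_i$ with respect to $C'$. Hence $u_i$ has the same neighbors in $G_{C'}$ as in $G_C$, the pairs indexed by $P\setminus\{p\}$ form a $C'$-triangular sequence, and the induction hypothesis applies to $C'$ and $P\setminus\{p\}$.
\end{proof}

\section{A cube or a long triangular sequence}\label{sec:dichotomy}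

To extend a $c$-cube to a $(c+1)$-cube we need a pair $(x,y)$ that is an edge of all $2^c$ graphs $G_{B_I}$. If the exchange graphs are dense, such a pair is easy to find: in the uniform matroid $U_{r,2r}$ they are complete bipartite, although they have no triangular sequence of length $2$. The next lemma says that if the exchange rank is large and no common edge exists, then one of the graphs has enough non-edges to contain a long triangular sequence.

\begin{lemma}\label{lem:common}
Let $n,q\ge1$ and $s\ge0$, and let $C_1,\dots,C_q$ be bases with $|C_i\setminus B|\le s$ for all $i$. Let $X_0\subseteq A$ be disjoint from every $C_i$, and let $Y_0\subseteq B$ be contained in every $C_i$. If $\rho_B(X_0,Y_0)>s\,q^{1+q(n-1)}$, then either for some $i$ there is a $C_i$-triangular sequence of length $n$ in $X_0\times Y_0$, or some pair $(x,y)\in X_0\times Y_0$ is an edge of all of $G_{C_1},\dots,G_{C_q}$.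
\end{lemma}

\begin{proof}
Suppose that neither holds. For $X\subseteq X_0$ let $\tau_i(X)\le n-1$ be the maximum length of a $C_i$-triangular sequence in $X\times Y_0$, and let $\tau(X)=\sum_i\tau_i(X)\le q(n-1)$. Each $\tau_i$ is nondecreasing in $X$. We show by induction on $\tau(X)$ that
\[
\rho_B(X,Y_0)\le s\,q^{1+\tau(X)}\qquad\text{for all }X\subseteq X_0,
\]
which for $X=X_0$ contradicts the hypothesis. Fix $X$, and for $y\in Y_0$ let $N_i(y)$ be the set of neighbors of $y$ in $G_{C_i}$ that lie in $X$.

\emph{Case 1: every $y\in Y_0$ has $N_i(y)=\emptyset$ for some $i$.} This covers $\tau(X)=0$, since an edge is a triangular sequence of length $1$. Let $Y_i=\{y\in Y_0:N_i(y)=\emptyset\}$, so that $Y_0=\bigcup_iY_i$. Lemma~\ref{lem:rho}(c) gives $\rho_{C_i}(X,Y_i)=0$, then (d) gives $\rho_B(X,Y_i)\le s$, and (b) gives $\rho_B(X,Y_0)\le qs\le s\,q^{1+\tau(X)}$.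

\emph{Case 2: some $y\in Y_0$ has $N_i(y)\ne\emptyset$ for every $i$.} Let $X_i=X\setminus N_i(y)$. No $x\in X$ is adjacent to $y$ in all the graphs, so $X=\bigcup_iX_i$. Fix $i$ and $x_0\in N_i(y)$, and let $(u_j,v_j)_{j}$ be a $C_i$-triangular sequence in $X_i\times Y_0$. Put the pair $(x_0,y)$ in front of it. The result is $C_i$-triangular: $x_0y$ is an edge and no $u_jy$ is an edge of $G_{C_i}$; moreover $u_j\ne x_0$ because $u_j\notin N_i(y)$, and $v_j\ne y$ because $u_jv_j$ is an edge and $u_jy$ is not. Hence $\tau_i(X_i)\le\tau_i(X)-1$ and, by monotonicity of the other summands, $\tau(X_i)\le\tau(X)-1$. By induction $\rho_B(X_i,Y_0)\le s\,q^{\tau(X)}$ for each $i$, and Lemma~\ref{lem:rho}(b) gives $\rho_B(X,Y_0)\le q\cdot s\,q^{\tau(X)}$.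
\end{proof}

\begin{proposition}\label{prop:dichotomy}
Let $T,n\ge1$ and $r>2T+T\cdot2^{T(1+2^Tn)}$. Then there is a $T$-cube at $B$, or there are distinct $u_1,\dots,u_n\in A$ and distinct $v_1,\dots,v_n\in B$ with
\begin{equation}\label{eq:nearly}
\rho_B(u_P,v_P)\ge|P|-(T-1)\qquad\text{for all }P\subseteq[n].
\end{equation}
\end{proposition}

\begin{proof}
Suppose there is no $T$-cube at $B$. The empty sequence is a $0$-cube, and an initial segment of a cube is a cube, so there is a largest $c\le T-1$ for which a $c$-cube $(x_j,y_j)_{j\in[c]}$ exists. Apply Lemma~\ref{lem:common} to the $q=2^c$ bases $B_I$, $I\subseteq[c]$, with $s=c$, $X_0=A\setminus x_{[c]}$ and $Y_0=B\setminus y_{[c]}$. By Lemma~\ref{lem:rho}(e),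
\[
\rho_B(X_0,Y_0)\ge r-2c>T\cdot2^{T(1+2^Tn)}\ge c\cdot2^{c(1+2^c(n-1))}=s\,q^{1+q(n-1)}.
\]
A common edge $(x,y)$ would make $B_I-y+x$ a basis for every $I\subseteq[c]$ and so give a $(c+1)$-cube. Hence there is a $B_I$-triangular sequence $(u_i,v_i)_{i\in[n]}$ for some $I\subseteq[c]$. By Lemma~\ref{lem:tri}, $(B_I\setminus v_P)\cup u_P$ has rank $r$, that is, $\rho_{B_I}(u_P,v_P)=|P|$. Now \eqref{eq:nearly} follows from Lemma~\ref{lem:rho}(d), since $|B_I\setminus B|=|I|\le T-1$.
\end{proof}

The second alternative comes from a large cube of bases around $B_I$, not around $B$. In a critical instance, if $I\ne\emptyset$, none of its vertices is avoiding, and Lemma~\ref{lem:subset} gives no contradiction. What survives the passage from $B_I$ to $B$ is the rank bound \eqref{eq:nearly}. It yields exchanges at $B$ of every size up to $T$ inside every window of $2T-1$ indices, at the price that the elements added and the elements removed need not have the same indices.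

\begin{lemma}\label{lem:window}
Assume \eqref{eq:nearly}, let $S\subseteq[n]$ have $m=2T-1$ elements, and let $1\le t\le T$. Then there are $I',J'\subseteq S$ with $|I'|=|J'|=t$ such that $(B\setminus v_{J'})\cup u_{I'}$ is a basis.
\end{lemma}

\begin{proof}
By \eqref{eq:nearly}, $\rho_B(u_S,v_S)\ge m-(T-1)=T$, that is, $\operatorname{rk}(u_S\cup(B\setminus v_S))\ge r-m+T$. So the independent set $B\setminus v_S$, of size $r-m$, stays independent after adding suitable $t$ elements $u_{I'}$ of $u_S$. Extend $(B\setminus v_S)\cup u_{I'}$ to an independent set of size $r$ inside $B\cup u_{I'}$, which has rank $r$. The added elements lie in $v_S$ and number $r-(r-m)-t=m-t$, so exactly $t$ elements $v_{J'}$ of $v_S$ are omitted.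
\end{proof}

\section{Uniform exchange patterns}\label{sec:ramsey}

The bases given by Lemma~\ref{lem:window} do not form a cube, and both the sets $I',J'$ and the labeling that excludes the basis depend on the window $S$. Ramsey's theorem removes this dependence: on a suitable set $H$ of indices, the \emph{positions} of $I'$ and $J'$ inside the window and the index $\ell$ can be taken to be the same for all windows $S\subseteq H$. One equation then holds for all windows, and we can compare windows that differ in one element.

Here is the effect for $k=1$, where $T=2$ and $m=3$. Write $a_h=\psi_1(u_h)$, $b_h=\psi_1(v_h)$, $g=g_1$, and let $H=\{h_1<\dots<h_9\}$ and $H'=\{h_4,h_5,h_6\}$. Suppose that in every window $s_1<s_2<s_3$ in $H$ we can exchange $v_{s_3}$ for $u_{s_1}$, and also $v_{s_2},v_{s_3}$ for $u_{s_1},u_{s_2}$. The first pattern gives $a_{s_1}-b_{s_3}=g$. The windows $\{h,h_8,h_9\}$ with $h\in H'$ show that $a_h$ is a constant $\alpha$ on $H'$, the windows $\{h_1,h_2,h\}$ show that $b_h$ is a constant $\beta$ on $H'$, and the window $H'$ gives $\alpha-\beta=g$. The second pattern on the window $H'$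 gives $2(\alpha-\beta)=g$. So $g=0$, exactly as for a $2$-cube with $c_1=c_2=\alpha-\beta$. The outer thirds of $H$ serve to place an element of $H'$ at any prescribed position of a window.

\begin{lemma}\label{lem:shift}
Let $H=\{h_1<\dots<h_{3m}\}$ be a set of integers and $H'=\{h_{m+1},\dots,h_{2m}\}$. Let $\Gamma$ be an abelian group, $g\in\Gamma$ and $a_h,b_h\in\Gamma$ for $h\in H$, and let $I,J\subseteq[m]$ with $|I|=|J|=t\ge1$. Suppose that
\begin{equation}\label{eq:pattern}
\sum_{i\in I}a_{s_i}-\sum_{j\in J}b_{s_j}=g\qquad\text{for every }S=\{s_1<\dots<s_m\}\subseteq H.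
\end{equation}
Then $a_h-b_h$ takes a constant value $\eta$ for $h\in H'$, and $t\eta=g$.
\end{lemma}

\begin{proof}
Let $p\in[m]$. Fix $p-1$ elements of $\{h_1,\dots,h_m\}$ and $m-p$ elements of $\{h_{2m+1},\dots,h_{3m}\}$. Adding any $h\in H'$ gives an $m$-set whose $p$-th element is $h$ and whose other positions do not depend on $h$. By \eqref{eq:pattern}, the contribution of position $p$ is independent of $h\in H'$. This contribution is $a_h-b_h$ if $p\in I\cap J$, it is $a_h$ if $p\in I\setminus J$, and it is $-b_h$ if $p\in J\setminus I$.

If $I=J$, any $p\in I$ shows that $a_h-b_h$ is a constant $\eta$ on $H'$, and \eqref{eq:pattern} for $S=H'$ reads $\sum_{i\in I}(a_{s_i}-b_{s_i})=t\eta=g$. If $I\ne J$, then $I\setminus J$ and $J\setminus I$ are both nonempty because $|I|=|J|$. So $a_h=\alpha$ and $b_h=\beta$ are constant on $H'$, and with $\eta=\alpha-\beta$ equation \eqref{eq:pattern} for $S=H'$ reads $t\alpha-t\beta=t\eta=g$.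
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $T,m,\kappa,n$ be as in \eqref{eq:d}. By Lemma~\ref{lem:reduction} it suffices to derive a contradiction from a critical instance of rank $r>d(k)$. By Corollary~\ref{cor:nocube} there is no $T$-cube at $B$, so Proposition~\ref{prop:dichotomy} provides $u_1,\dots,u_n\in A$ and $v_1,\dots,v_n\in B$ satisfying \eqref{eq:nearly}.

Let $\mathcal P$ be the set of pairs $(I,J)$ of subsets of $[m]$ with $1\le|I|=|J|\le T$. For $S=\{s_1<\dots<s_m\}\subseteq[n]$ and $(I,J)\in\mathcal P$ let
\[
D_S(I,J)=\bigl(B\setminus\{v_{s_j}:j\in J\}\bigr)\cup\{u_{s_i}:i\in I\}.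
\]
Define $\gamma_S\colon\mathcal P\to\{0,1,\dots,k\}$ as follows. If $D_S(I,J)$ is not a basis, $\gamma_S(I,J)=0$. Otherwise $\gamma_S(I,J)$ is the least $\ell\in[k]$ with $\sum_{i\in I}\psi_\ell(u_{s_i})-\sum_{j\in J}\psi_\ell(v_{s_j})=g_\ell$, which exists by \eqref{eq:critical}. Color $S$ by the function $\gamma_S$. Since $|\mathcal P|\le4^m$, at most $\kappa=(k+1)^{4^m}$ colors occur. By the choice of $n$ there are $H=\{h_1<\dots<h_{3m}\}\subseteq[n]$ and a function $\gamma$ with $\gamma_S=\gamma$ for all $m$-subsets $S$ of $H$. Let $H'=\{h_{m+1},\dots,h_{2m}\}$.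

Fix $t\in[T]$. Lemma~\ref{lem:window} for the window $H'$ gives $(I,J)\in\mathcal P$ with $|I|=|J|=t$ such that $D_{H'}(I,J)$ is a basis, so $\ell(t)=\gamma(I,J)$ lies in $[k]$. Since $\gamma_S(I,J)=\ell(t)$ for every $m$-subset $S$ of $H$, condition \eqref{eq:pattern} holds with $a_h=\psi_{\ell(t)}(u_h)$, $b_h=\psi_{\ell(t)}(v_h)$ and $g=g_{\ell(t)}$. By Lemma~\ref{lem:shift}, $\psi_{\ell(t)}(u_h)-\psi_{\ell(t)}(v_h)$ is constant on $H'$, and $t$ times this constant is $g_{\ell(t)}$.

For $\ell\in[k]$ put $\eta_\ell=\psi_\ell(u_{h_{m+1}})-\psi_\ell(v_{h_{m+1}})$, an element that does not depend on $t$. We have shown that $t\,\eta_{\ell(t)}=g_{\ell(t)}$ for every $t\in[T]$. Apply Lemma~\ref{lem:subset} with $c^\ell_j=\eta_\ell$ for all $j\in[T]$: a nonempty $J\subseteq[T]$ with $|J|=t$ has $\sum_{j\in J}c^{\ell(t)}_j=t\,\eta_{\ell(t)}=g_{\ell(t)}$. So some $g_\ell$ is zero, a contradiction.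
\end{proof}

\section{Representable matroids}\label{sec:rep}

The proof of Lemma~\ref{lem:subset} wrote a function $F$ supported on one vertex of the cube as a combination of $2^k$ multiplicative functions, and found coefficients that annihilate each of these but not $F$. For a critical instance we want, in the same way, coefficients $\omega_D$ for the $r$-subsets $D\subseteq E$ that vanish on non-bases, are nonzero at $B$, and satisfy $\sum_D\omega_D\prod_{e\in D}\lambda(e)=0$ for $2^k$ given functions $\lambda$. A representation supplies them through the Cauchy--Binet formula: for $r\times|E|$ matrices $V,W$ over $K$,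
\[
\det(VW^{\mathsf T})=\sum_{D\subseteq E,\ |D|=r}\det V_D\,\det W_D,
\]
where $V_D$ is the submatrix with the columns in $D$, taken in a fixed order of $E$. If $W$ represents $M$, then $\omega_D=\det V_D\det W_D$ vanishes on non-bases for every $V$, and $V$ is free to be chosen.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}(c)]
Extending the field changes neither the characteristic nor linear independence, so we may assume that $K$ is algebraically closed. By Lemma~\ref{lem:reduction} it suffices to rule out a $K$-representable critical instance of rank $r\ge2^k$. By Lemma~\ref{lem:char} and the hypothesis on the groups, there are homomorphisms $\chi_\ell\colon\Gamma_\ell\to K^*$ with $\chi_\ell(g_\ell)\ne1$. For every $r$-subset $D\subseteq E$ put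
\[
F(D)=\prod_{\ell=1}^k\bigl(1-\chi_\ell(\psi_\ell(D)-f_\ell)\bigr)=\sum_{L\subseteq[k]}\alpha_L\prod_{e\in D}\lambda_L(e),
\]
where $\alpha_L=\prod_{\ell\in L}(-\chi_\ell(-f_\ell))$ and $\lambda_L(e)=\prod_{\ell\in L}\chi_\ell(\psi_\ell(e))\in K^*$. Then $F(D)=0$ for every basis $D\ne B$, and $F(B)=\prod_\ell\bigl(1-\chi_\ell(g_\ell)^{-1}\bigr)\ne0$.

After row operations, $M$ is represented by a matrix $W\in K^{A\times E}$ whose columns in $A$ form the identity matrix, and $\det W_D\ne0$ if and only if $D$ is a basis. As $r\ge2^k$, we can choose distinct elements $a_L\in A$ for $L\subseteq[k]$. Define $V\in K^{B\times E}$ by letting the columns in $B$ form the identity matrix, putting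
\[
V_{b,a_L}=-\lambda_L(b)\,W_{a_L,b}/\lambda_L(a_L)\qquad(b\in B,\ L\subseteq[k]),
\]
and letting the remaining columns in $A$ be zero. Let $\Lambda_L$ be the diagonal matrix with entries $\lambda_L(e)$, $e\in E$. The entry of $V\Lambda_LW^{\mathsf T}$ in row $b$ and column $a_L$ is $\sum_{e\in E}V_{b,e}\lambda_L(e)W_{a_L,e}$. Among $e\in A$ only $e=a_L$ contributes, and among $e\in B$ only $e=b$, so the entry equals
\[
V_{b,a_L}\lambda_L(a_L)+\lambda_L(b)W_{a_L,b}=0 .
\]
Thus $V\Lambda_LW^{\mathsf T}$ has a zero column, and the Cauchy--Binet formula for $V\Lambda_L$ and $W$ gives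
\[
\sum_{|D|=r}\det V_D\,\det W_D\prod_{e\in D}\lambda_L(e)=0\qquad(L\subseteq[k]).
\]
Multiplying by $\alpha_L$ and summing over $L$ yields $\sum_D\det V_D\det W_D\,F(D)=0$. Non-bases have $\det W_D=0$ and bases $D\ne B$ have $F(D)=0$, so $\det V_B\det W_B\,F(B)=0$. But $\det V_B=\pm1$, $\det W_B\ne0$ and $F(B)\ne0$, a contradiction.
\end{proof}

This completes the proof of Theorem~\ref{thm:sharp}.

\begin{remark}
The hypothesis on the groups is used only in Lemma~\ref{lem:char}, where it cannot be dropped: in characteristic $p>0$ we have $x^p-1=(x-1)^p$, so every homomorphism to $K^*$ sends an element of order $p$ to $1$. In Lemma~\ref{lem:subset} the field is at our disposal and we take $\mathbb C$; here it is dictated by the representation.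
\end{remark}

\begin{thebibliography}{1}

\bibitem{GMOSY}
D\'aniel Garamv\"olgyi, Ryuhei Mizutani, Taihei Oki, Tam\'as Schwarcz, and Yutaro Yamaguchi,
\emph{Towards the Proximity Conjecture on Group-Labeled Matroids},
arXiv:2411.06771 (2024).

\end{thebibliography}
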